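\title{Spherical-type Artin groups are right-orderable}

\begin{abstract}
We prove that the Artin groups of types $E_6,E_7,E_8,F_4,H_3,H_4$ are right-orderable, which answers a question of Mulholland and Rolfsen; hence every Artin group of spherical type is right-orderable. A simply laced Artin group acts through Dehn twists on a countable ordered set attached to a surface with boundary. We do not need this action to be faithful: reduction of the root lattice modulo $2$ shows that its kernel maps into $\{\pm1\}$ in the Coxeter group, and Marin's theorem on pure Artin groups then orders the kernel. The remaining types embed in simply laced ones by folding. The order obtained increases whenever a standard generator is inserted into a word, and it well-orders the Artin monoid.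
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Artin groups}
Let $\Sigma$ be a finite set and $(m_{ab})$ a Coxeter matrix on $\Sigma$: for $a\neq b$ in $\Sigma$ we are given $m_{ab}=m_{ba}\in\{2,3,\dots,\infty\}$. The \emph{Coxeter graph} $\Gamma$ has vertex set $\Sigma$, and $a,b$ are joined by an edge exactly when $m_{ab}\ge3$; the edge is labeled by $m_{ab}$ when $m_{ab}\ge4$. Write $\langle ab\rangle^m$ for the alternating word $aba\cdots$ of length $m$. The \emph{Artin group} of $\Gamma$ is
\[
A_\Gamma=\bigl\langle\, a\in\Sigma \;:\; \langle ab\rangle^{m_{ab}}=\langle ba\rangle^{m_{ab}}\ \text{ if } m_{ab}<\infty \,\bigr\rangle .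
\]
Adding the relations $a^2=1$ gives the \emph{Coxeter group} $W=W_\Gamma$. We write $\pi\colon A_\Gamma\to W$, $a\mapsto s_a$, for the projection and $P=\ker\pi$ for the \emph{pure Artin group}. The monoid with the same presentation as $A_\Gamma$ is the \emph{Artin monoid} $A_\Gamma^+$.

The group $A_\Gamma$ is of \emph{spherical type} if $W$ is finite, and \emph{irreducible} if $\Gamma$ is connected; in general $A_\Gamma$ is the direct product of the Artin groups of the components of $\Gamma$. The graph $\Gamma$ is \emph{simply laced} if all $m_{ab}$ lie in $\{2,3\}$. The irreducible spherical types are the simply laced trees $A_n,D_n,E_6,E_7,E_8$ and the paths $B_n,F_4,H_3,H_4,I_2(m)$, whose successive edges have $m_{ab}$ equal to $(3,\dots,3,4)$, $(3,4,3)$, $(3,5)$, $(3,3,5)$ and $(m)$ respectively. In spherical type $A_\Gamma^+$ embeds in $A_\Gamma$ \cite{BS}; its elements are called \emph{positive}.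

\subsection*{The question}
A group $G$ is \emph{right-orderable} if it has a strict total order $<$ such that $g<h$ implies $gk<hk$ for all $g,h,k\in G$, and \emph{bi-orderable} if the order can be chosen invariant under left multiplication as well. A right-orderable group has no torsion: if $g>1$ then $1<g<g^2<\cdots$, and if $g<1$ then $g^{-1}>1$. So a nontrivial Coxeter group is never right-orderable, while the passage from $W$ to $A_\Gamma$ deletes exactly the relations $a^2=1$. If $\Gamma$ is a single vertex, $A_\Gamma=\mathbb Z$; if $\Gamma$ has no edges, $A_\Gamma=\mathbb Z^\Sigma$ with the lexicographic order. In general there is a natural partial order to start from. The relations preserve the length of words, so there is a homomorphism $\ell\colon A_\Gamma\to\mathbb Z$ with $\ell(a)=1$ for $a\in\Sigma$. Hence no nontrivial positive element has a positive inverse, and declaring $g<h$ when $hg^{-1}$ is a nontrivial positive element gives a right-invariant partial order. One may hope that it extends to a total one.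

The Artin groups of types $A$, $B$, $D$ and $I$ are known to be right-orderable; those of type $A$ are the braid groups, right-orderable by Dehornoy. Mulholland and Rolfsen \cite{MR} raised the question for the remaining irreducible spherical types: is $A_\Gamma$ right-orderable for $\Gamma$ of type $E_6,E_7,E_8,F_4,H_3,H_4$? The answer is yes in all six cases.

\begin{theorem}\label{thm:main}
If $\Gamma$ is connected, simply laced and of spherical type, then $A_\Gamma$ is right-orderable. Moreover $A_{F_4}$, $A_{H_3}$, $A_{H_4}$ embed in $A_{E_6}$, $A_{D_6}$, $A_{E_8}$ respectively. Hence the Artin groups of types $E_6,E_7,E_8,F_4,H_3,H_4$ are all right-orderable.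
\end{theorem}

The same construction gives more: every spherical-type Artin group is right-orderable, by an order that extends the partial order above.

\begin{theorem}\label{thm:subword}
Let $A_\Gamma$ be any Artin group of spherical type, possibly reducible.
\begin{enumerate}
\item $A_\Gamma$ has a right-invariant order with the \emph{subword property}: $gah>gh$ for all $g,h\in A_\Gamma$ and $a\in\Sigma$. In particular all nontrivial positive elements, and all their conjugates, are $>1$. The restriction of this order to $A_\Gamma^+$ is a well-ordering.
\item $A_\Gamma$ is bi-orderable if and only if $\Gamma$ has no edges, that is, $A_\Gamma$ is free abelian.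
\end{enumerate}
\end{theorem}

Part (2) explains why one-sided orders are the right object, and it is elementary.

\begin{proof}[Proof of Theorem \ref{thm:subword}(2)]
If $\Gamma$ has no edges, the lexicographic order on $\mathbb Z^\Sigma$ is a bi-order. Suppose $a,b$ span an edge and put $m=m_{ab}$, so $3\le m<\infty$. Let $d=\langle ab\rangle^m=\langle ba\rangle^m$. For $m$ even, $(ab)^{m/2}=d=(ba)^{m/2}$. For $m$ odd,
\[
(ab)^m=\langle ab\rangle^m\langle ba\rangle^m=d^2=\langle ba\rangle^m\langle ab\rangle^m=(ba)^m .
\]
In a bi-ordered group $g<h$ implies $g^k<h^k$ for $k\ge1$, by induction from $g\,g^{k-1}\le g\,h^{k-1}<h\,h^{k-1}$; so $g^k=h^k$ forces $g=h$. But $ab\ne ba$, since $s_as_b$ has order $m\ge3$ in $W$.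
\end{proof}

\subsection*{The method}
An extension of a right-orderable group by a right-orderable group is right-orderable. A theorem of Marin \cite{Marin} implies that the finite-index subgroup $P$ is right-orderable, but the quotient $A_\Gamma/P=W$ is finite, so the extension $1\to P\to A_\Gamma\to W\to1$ is of no direct use. We look for a different quotient: one that is right-orderable for geometric reasons and whose kernel $K$ is small enough to be ordered by Marin's theorem.

For simply laced $\Gamma$, send each generator to a Dehn twist of a surface $S$ with boundary. The mapping class group of $S$ acts on a countable ordered set $X$, and any group of order automorphisms of $X$ is right-orderable. We neither prove nor use that the resulting action of $A_\Gamma$ is faithful. Instead, an element of the kernel $K$ acts trivially on $H_1(S;\mathbb F_2)$, and this vector space is the root lattice modulo $2$, on which $A_\Gamma$ acts through $W$. This confines $\pi(K)$ to $\{\pm1\}$, and a cocycle counting reflections deals with $-1$. Section~\ref{sec:A2} carries this out for $\Gamma=A_2$. After the background in Section~\ref{sec:background}, the action is built in Section~\ref{sec:action}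 and its kernel is ordered in Section~\ref{sec:kernel}. Section~\ref{sec:folding} treats the other types by folding, and Section~\ref{sec:subword} proves Theorem~\ref{thm:subword}(1).

\section{The case of two generators}\label{sec:A2}

Let $\Gamma=A_2$, so $A_\Gamma=\langle a,b: aba=bab\rangle$ and $W=\mathfrak S_3$. In the torus $\mathbb R^2/\mathbb Z^2$ let $c_a$ be the horizontal circle and $c_b$ the vertical circle through the origin, and let $S$ be a thin neighborhood of $c_a\cup c_b$, a torus with one hole. Take the base point $x_0=(-\varepsilon,-\varepsilon)\in\partial S$, just southwest of the crossing. The group $\pi_1(S,x_0)$ is free on the loops $\alpha$ (go east once around) and $\beta$ (go north once around); words are read from left to right as paths.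

Let $T_a,T_b$ be the Dehn twists about $c_a,c_b$ that make a path turn left when it reaches the curve, run once around it, and continue. The loop $\alpha$ misses $c_a$ and crosses $c_b$ right after its start, heading east, so that left is north; $\beta$ misses $c_b$ and crosses $c_a$ right after its start, heading north, so that left is west. Therefore
\[
T_a\colon\ \alpha\mapsto\alpha,\quad \beta\mapsto\alpha^{-1}\beta;
\qquad\qquad
T_b\colon\ \alpha\mapsto\beta\alpha,\quad \beta\mapsto\beta .
\]
Both $T_aT_bT_a$ and $T_bT_aT_b$ send $\alpha\mapsto\alpha^{-1}\beta\alpha$ and $\beta\mapsto\alpha^{-1}$, and both twists fix the boundary loop $\delta=\alpha^{-1}\beta^{-1}\alpha\beta$.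

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[line width=12pt,gray!25] (-2.2,0)--(2.2,0) (0,-2.2)--(0,2.2) (0,2.2)--(1.3,2.2) (0,-2.2)--(1.3,-2.2) (-2.2,-1.3)--(-2.2,1.3);
\foreach \x/\y in {2.2/0,0/2.2,-2.2/0,0/-2.2,1.3/2.2,1.3/-2.2,-2.2/1.3,-2.2/-1.3}
  \draw[line width=12pt,gray!25] (\x-0.55,\y)--(\x+0.55,\y) (\x,\y-0.55)--(\x,\y+0.55);
\draw[very thick] (-0.55,-1.99)--(-0.21,-1.99)--(-0.21,-0.21)--(-1.99,-0.21)--(-1.99,-1.09)--(-1.65,-1.09);
\foreach \x/\y/\t in {0/0/{\tilde x_0},2.2/0/{\alpha},0/2.2/{\beta},-2.2/0/{\alpha^{-1}},0/-2.2/{\beta^{-1}},1.3/2.2/{\beta\alpha},1.3/-2.2/{\beta^{-1}\alpha},-2.2/1.3/{\alpha^{-1}\beta},-2.2/-1.3/{\alpha^{-1}\beta^{-1}}}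
  \fill (\x-0.21,\y-0.21) circle (1.6pt) node[below left,inner sep=1.5pt] {\scriptsize $\t$};
\node at (-1.1,-0.5) {\scriptsize $L$};
\end{tikzpicture}
\caption{Part of the universal cover of the one-holed torus, a thickened $4$-valent tree. The dot labeled $\gamma$ is the lift $\gamma\tilde x_0$ of the base point, and the bold line is part of the boundary component $L$ through $\tilde x_0$. Walking counterclockwise around the tree from $\tilde x_0$, one meets the dots in the order $\beta^{-1},\ \beta^{-1}\alpha,\ \alpha,\ \beta\alpha,\ \beta,\ \alpha^{-1}\beta,\ \alpha^{-1},\ \alpha^{-1}\beta^{-1}$.}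
\label{fig:tree}
\end{figure}

The universal cover $\tilde S$ is a thickened planar tree (Figure~\ref{fig:tree}) with one lift $\gamma\tilde x_0$ of $x_0$ at the southwest corner of each vertex $\gamma$. The lifts $\delta^k\tilde x_0$ lie on the boundary line $L$ through $\tilde x_0$; let $X$ be the set of all other lifts, ordered by the time at which a counterclockwise walk around the tree, starting from $L$, meets them. Concretely, two elements are compared at the vertex where their paths part; the exits from that vertex (edges and the southwest corner) increase counterclockwise, starting from the edge of arrival, or from the corner if the vertex is the origin. The chain $\beta^{-1}<\alpha<\beta<\alpha^{-1}$ is sent by $T_a$ and by $T_b$ to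
\[
\beta^{-1}\alpha<\alpha<\alpha^{-1}\beta<\alpha^{-1}
\qquad\text{and}\qquad
\beta^{-1}<\beta\alpha<\beta<\alpha^{-1}\beta^{-1},
\]
as one reads off the figure. Two features appear. The order is preserved; in general this is Proposition~\ref{prop:action}. And no point moves down; in general this is Proposition~\ref{prop:left}, the source of the subword property.

So $A_\Gamma$ acts on $(X,<)$, and the image is right-orderable (Lemma~\ref{lem:aut}). Let $g$ lie in the kernel $K$. Then $g$ fixes $\alpha$ and $\beta$, so it acts trivially on $H_1(S;\mathbb F_2)=\mathbb F_2^2$. On the three nonzero vectors $[\alpha],[\beta],[\alpha]+[\beta]$ the twist $T_a$ acts as the transposition fixing $[\alpha]$ and $T_b$ as the transposition fixing $[\beta]$. Thus the action on mod $2$ homology is the projection $A_\Gamma\to\mathfrak S_3=W$ itself, and $g\in P$. So $K$ is a subgroup of the right-orderable group $P$, the quotient $A_\Gamma/K$ is right-orderable, and therefore so is $A_\Gamma$. The general simply laced case differs in one point: when $-1\in W$, mod $2$ homology does not distinguish it from the identity.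

\section{Background}\label{sec:background}

\subsection*{Right orders}
A \emph{cone} in a group $G$ is a subsemigroup $G_>$ with $G=G_>\sqcup\{1\}\sqcup G_>^{-1}$. A cone defines a right order by $g<h\iff hg^{-1}\in G_>$: transitivity follows from $kg^{-1}=(kh^{-1})(hg^{-1})$, and invariance from $(hk)(gk)^{-1}=hg^{-1}$. Conversely $\{g: g>1\}$ is a cone for any right order, since $g,h>1$ gives $gh>h>1$. We therefore construct right orders by constructing cones.

\begin{lemma}\label{lem:orders}
\begin{enumerate}
\item Subgroups of right-orderable groups are right-orderable.
\item If $H\lhd G$ and $H$, $G/H$ have cones $H_>$, $(G/H)_>$, then $\{g: gH\in(G/H)_>\}\cup H_>$ is a cone in $G$.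
\item A direct product $\prod_{i\in\mathcal I}G_i$ of right-orderable groups is right-orderable: well-order $\mathcal I$ and let the cone consist of the elements whose first nontrivial coordinate is $>1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Intersect the cone with the subgroup. (2) Take $g,h$ in the proposed cone. If both lie in $H$, then $gh\in H_>$. Otherwise $gH,hH\in(G/H)_>\cup\{1\}$ are not both trivial, so $ghH\in(G/H)_>$. For $g\neq1$, exactly one of $g,g^{-1}$ lies in the set, by trichotomy in $G/H$ if $g\notin H$ and in $H$ if $g\in H$. (3) Take $g,h$ in the proposed cone and let $i$ be the first index where one of them is nontrivial. Then $g_i,h_i\ge1$, not both trivial, so $g_ih_i>1$, and the earlier coordinates of $gh$ are trivial. The elements $g$ and $g^{-1}$ have the same first nontrivial index, which gives trichotomy.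
\end{proof}

\begin{lemma}\label{lem:aut}
Let $(X,<)$ be a countable totally ordered set, enumerated as $y_1,y_2,\dots$. The set of $g\ne1$ in $\operatorname{Aut}(X,<)$ such that $gy_i>y_i$ for the least $i$ with $gy_i\ne y_i$ is a cone.
\end{lemma}

\begin{proof}
Let $g,h$ be in this set and let $i$ be the least index such that $y_i$ is moved by $g$ or $h$. Then $gh$ fixes $y_j$ for $j<i$. Also $gy_i\ge y_i$ and $hy_i\ge y_i$, not both equalities, so $ghy_i\ge gy_i\ge y_i$ with at least one strict inequality. For trichotomy, $g$ and $g^{-1}$ have the same first moved point $y_i$, and $gy_i>y_i$ if and only if $y_i>g^{-1}y_i$.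
\end{proof}

\subsection*{Pure Artin groups}
A group $G$ is \emph{residually torsion-free nilpotent} if every $g\ne1$ has nontrivial image under some homomorphism from $G$ to a torsion-free nilpotent group.

\begin{theorem}[Marin \cite{Marin}]\label{thm:marin}
Pure Artin groups of finite Coxeter type are residually torsion-free nilpotent.
\end{theorem}

\begin{corollary}\label{cor:pure}
If $A_\Gamma$ is of spherical type, then $P$ is right-orderable.
\end{corollary}

\begin{proof}
The group $P$ has finite index in a finitely generated group, so it is finitely generated. For each $g\in P\setminus\{1\}$ Theorem~\ref{thm:marin} gives a quotient $M_g$ of $P$, torsion-free nilpotent and finitely generated, in which $g$ survives. A finitely generated torsion-free nilpotent group is poly-$\mathbb Z$: it has a finite subnormal series with infinite cyclic quotients. So $M_g$ is right-orderable by repeated use of Lemma~\ref{lem:orders}(2), and $P$ embeds in $\prod_gM_g$.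
\end{proof}

\subsection*{Coxeter groups and Artin monoids}
A word in the $s_a$ is \emph{reduced} if no shorter word represents the same element of $W$; its length is the \emph{length} of that element. We use the following standard facts. The element $s_as_b$ has order $m_{ab}$. For $\Theta\subset\Sigma$, the subgroup $W_\Theta$ generated by the $s_a$, $a\in\Theta$, is the Coxeter group of the full subgraph on $\Theta$, and lengths in $W_\Theta$ and in $W$ agree. A finite Coxeter group has a unique longest element; if the graph is disconnected, the group is the product over the components, lengths add, and the longest element is the product of those of the components. For the path $A_{m-1}$ with vertices $1,\dots,m-1$, $W$ is the symmetric group $\mathfrak S_m$ with $s_i=(i\ \,i{+}1)$, and the longest element is the reversal $i\mapsto m+1-i$, of length $m(m-1)/2$. By the theorem of Matsumoto and Tits, two reduced words for one element of $W$ represent the same element of $A_\Gamma^+$.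

In $A_\Gamma^+$ we say that $x$ \emph{divides} $y$ if $y=xz$ for some $z\in A_\Gamma^+$. Since length is additive and only $1$ has length $0$, two elements dividing each other are equal. A \emph{least common multiple} (lcm) of a finite set is a common multiple that divides every common multiple; it is unique if it exists.

\begin{theorem}[Brieskorn--Saito \cite{BS}]\label{thm:BS}
Let $\Gamma$ be of spherical type. Then $A_\Gamma^+$ is cancellative, any two of its elements have an lcm, the map $A_\Gamma^+\to A_\Gamma$ is injective, and every element of $A_\Gamma$ has the form $xy^{-1}$ with $x,y\in A_\Gamma^+$. For $\Theta\subset\Sigma$, the lcm of $\Theta$ is $\Delta_\Theta$, the element represented by any reduced word for the longest element of $W_\Theta$.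
\end{theorem}

\subsection*{Dehn twists}
Let $S$ be a compact oriented surface. The \emph{mapping class group} $\operatorname{Mod}(S)$ consists of the orientation-preserving diffeomorphisms of $S$ fixing $\partial S$ pointwise, up to isotopy fixing $\partial S$ pointwise. Let $c$ be a simple closed curve in the interior, and identify an annular neighborhood $N$ of $c$ with $\mathbb R/\mathbb Z\times[0,1]$, oriented by $(\partial_\theta,\partial_s)$, by an orientation-preserving map taking $c$ to $s=1/2$. Fix a smooth nondecreasing $\rho\colon[0,1]\to[0,1]$ equal to $0$ near $0$ and to $1$ near $1$. The \emph{left Dehn twist} about $c$ is the identity outside $N$ and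
\begin{equation}\label{eq:twist}
T(\theta,s)=(\theta-\rho(s),s)\quad\text{on } N .
\end{equation}
In $\operatorname{Mod}(S)$, twists about disjoint curves commute, and left twists $T,T'$ about curves meeting transversely once satisfy $TT'T=T'TT'$. The twist about $c$ acts on $H_1(S;\mathbb F_2)$ by $\xi\mapsto\xi+(\xi\cdot c)[c]$, where the dot is the mod $2$ intersection number.

\section{An action on an ordered set}\label{sec:action}

In Sections~\ref{sec:action} and~\ref{sec:kernel}, $\Gamma$ is connected, simply laced and spherical, with $n=|\Sigma|\ge2$ vertices. By the classification $\Gamma$ is a tree.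

\subsection*{The surface}
The defining relations of $A_\Gamma$ are commutations and braid relations, which are exactly the relations that Dehn twists are known to satisfy; this is where simple lacing enters. We need curves whose intersection pattern is $\Gamma$. Take an oriented annulus with core curve $c_a$ for each $a\in\Sigma$. For each edge $\{a,b\}$ choose a square across each of the two annuli, all squares in one annulus being disjoint, and glue the two squares by a quarter turn, which preserves orientation and exchanges the core direction with the transverse direction. After smoothing corners we obtain a compact connected oriented surface $S$ with $\partial S\neq\emptyset$, in which $c_a,c_b$ meet transversely once if $a,b$ are adjacent and are disjoint otherwise. There are $n$ annuli and $n-1$ squares, so $\chi(S)=0-(n-1)=1-n<0$. The surface deformation retracts onto $\bigcup c_a$. Since $\Gamma$ is a tree, this union is built by attaching one circle at a time at a single point, so the classes $[c_a]$ form a basis of $H_1(S;\mathbb F_2)$.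

Let $T_a$ be the left twist about $c_a$, supported in an annulus $N_a$ in the interior of $S$. By the facts on twists, $a\mapsto T_a$ defines a homomorphism $\varphi\colon A_\Gamma\to\operatorname{Mod}(S)$.

\subsection*{The ordered set}
We want to replace the walk around the tree of Section~\ref{sec:A2} by an honest circle; hyperbolic geometry supplies one. Since $\chi(S)<0$, the surface $S$ has a hyperbolic metric with geodesic boundary. Its universal cover $\tilde S$ is identified, preserving orientation, with a closed convex subset of $\mathbb H^2$ bounded by disjoint complete geodesics, and the nontrivial deck transformations are hyperbolic isometries. Recall that a hyperbolic isometry $\tau$ extends to a homeomorphism of the closed disc $\mathbb H^2\cup\partial_\infty\mathbb H^2$ with exactly two fixed points, both at infinity, one attracting and one repelling; the powers $\tau^k$ converge to the attracting point uniformly on compact sets avoiding the repelling point; and the only geodesic preserved by $\tau$ is the \emph{axis} joining the fixed points.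

We use the projective model, in which $\mathbb H^2$ is the open unit disc and geodesics are chords. The closure $D$ of $\tilde S$ in the plane is then a compact convex set with nonempty interior, hence a closed disc. Its frontier is a circle $C$, consisting of $\partial\tilde S$ and of the points of $D$ at infinity, and deck transformations act on $D$ and $C$ by homeomorphisms. Give $C$ the counterclockwise cyclic order.

Fix $x_0\in\partial S$, a lift $\tilde x_0$, and the component $L$ of $\partial\tilde S$ containing $\tilde x_0$. Identify $\pi_1(S,x_0)$ with the deck group using $\tilde x_0$. The stabilizer of $L$ is infinite cyclic, generated by an element $\delta$ representing the boundary curve through $x_0$. Put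
\[
J=C\setminus\overline L,\qquad X=\{\gamma\tilde x_0:\gamma\in\pi_1(S,x_0)\}\setminus L\ \subset J .
\]
Then $J$ is an open interval and $X$ is countable. Order $J$ by declaring $y<z$ when $(\tilde x_0,y,z)$ is counterclockwise. By convexity each ray from $\tilde x_0$ into $D$ leaves $D$ at one point of $J$, so $y<z$ means that the geodesic from $\tilde x_0$ to $z$ starts out to the left of the geodesic to $y$.

The order was defined with a metric that diffeomorphisms of $S$ do not preserve, so we need a description of it that does not mention the metric. A \emph{crosscut} is an arc in $D$ meeting $C$ exactly in its two endpoints. We use two standard consequences of the Jordan--Schoenflies theorem: a crosscut cuts $D$ into two components, each meeting $C$ in one of the two open arcs determined by the endpoints, and the two local sides of the crosscut belong to different components; and if the boundary of such a component $V$ is traversed so that the part on $C$ is run counterclockwise, then $V$ lies on the left throughout. A \emph{tripod} is a union of three smooth arcs (legs) from a point $o$ in the interior of $\tilde S$ to points $p_1,p_2,p_3\in\partial\tilde S$, disjoint except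 at $o$, with distinct tangent directions at $o$, and meeting $C$ only in the $p_i$.

\begin{lemma}\label{lem:tripod}
Any three distinct points of $\partial\tilde S$ are the ends of a tripod, and for every tripod the cyclic order of the ends on $C$ equals the cyclic order of the directions of the legs at $o$.
\end{lemma}

\begin{proof}
A ray from an interior point $o$ of the convex set $D$ meets $C$ exactly once, so the segments from $o$ to the $p_i$ form a tripod. Now take any tripod, with legs $\eta_1,\eta_2,\eta_3$ numbered so that $(p_1,p_2,p_3)$ is counterclockwise. Let $V$ be the component of the complement of the crosscut $\eta_1\cup\eta_2$ that meets $C$ in the counterclockwise arc from $p_1$ to $p_2$. This arc does not contain $p_3$, so the connected set $\eta_3\setminus\{o\}$ lies outside $V$. Traverse $\partial V$ from $o$ along $\eta_1$, then along $C$, then back along $\eta_2$. Since $V$ is on the left, near $o$ it fills the sector swept counterclockwise from the direction of $\eta_1$ to that of $\eta_2$. The direction of $\eta_3$ is not in this sector, so the three directions are in counterclockwise order.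
\end{proof}

\subsection*{The action}
For a diffeomorphism $f$ representing an element of $\operatorname{Mod}(S)$ let $\tilde f$ be the lift of $f$ to $\tilde S$ that fixes $\tilde x_0$. This is where the boundary is used: it provides a preferred lift, and a fixed point at which the cyclic order of $C$ is cut open to a linear order.

\begin{proposition}\label{prop:action}
The assignment $f\mapsto\tilde f|_X$ defines an action of $\operatorname{Mod}(S)$ on $X$ by order automorphisms. A class acting trivially on $X$ acts trivially on $H_1(S;\mathbb F_2)$.
\end{proposition}

\begin{proof}
On $L$ the map $\tilde f$ covers the identity and fixes $\tilde x_0$, so it fixes $L$ pointwise. The automorphism $f_*$ of $\pi_1(S,x_0)$ is given on deck transformations by $f_*(\gamma)=\tilde f\gamma\tilde f^{-1}$, so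
\begin{equation}\label{eq:equivariant}
\tilde f(\gamma\tilde x_0)=f_*(\gamma)\tilde x_0 .
\end{equation}
Thus $\tilde f$ permutes the fiber over $x_0$ and preserves $L$, hence permutes $X$. The map $\tilde f\tilde g$ is a lift of $fg$ fixing $\tilde x_0$, so $\widetilde{fg}=\tilde f\tilde g$. If $f_t$ is an isotopy fixing $\partial S$ and $y\in X$, the path $t\mapsto\tilde f_t(y)$ covers the constant path at $x_0$ and is therefore constant. So $\operatorname{Mod}(S)$ acts on $X$.

The diffeomorphism $\tilde f$ of $\tilde S$ maps tripods to tripods, and its derivative at the center, being orientation-preserving, preserves the cyclic order of directions. By Lemma~\ref{lem:tripod}, $\tilde f$ preserves the cyclic order on $\partial\tilde S$. As it fixes $\tilde x_0$, it preserves the linear order on $X$.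

Suppose $\tilde f$ fixes $X$ pointwise. It also fixes $L$ pointwise, so \eqref{eq:equivariant} gives $f_*(\gamma)\tilde x_0=\gamma\tilde x_0$ for all $\gamma$. Deck transformations act freely, so $f_*$ is the identity on $\pi_1(S,x_0)$ and hence on its quotient $H_1(S;\mathbb F_2)$.
\end{proof}

Composing with $\varphi$ we obtain $\Phi\colon A_\Gamma\to\operatorname{Aut}(X,<)$. Put $K=\ker\Phi$. By Lemma~\ref{lem:aut}, $A_\Gamma/K\cong\Phi(A_\Gamma)$ is right-orderable, and it remains to order $K$.

\section{The kernel of the action}\label{sec:kernel}

\subsection*{The root lattice modulo 2}
All we know about $K$ is that it acts trivially on homology. We take coefficients in $\mathbb F_2$ because there a twist acts as an involution, so the action of $A_\Gamma$ factors through $W$ and measures how far an element is from being pure.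

The \emph{root lattice} $Q$ is the free abelian group on symbols $\alpha_a$ $(a\in\Sigma)$ with the symmetric form $(\alpha_a,\alpha_a)=2$, and $(\alpha_a,\alpha_b)=-1$ or $0$ according as $a\ne b$ are adjacent or not. It is \emph{even}: $(v,v)=2\sum_av_a^2-2\sum_{\{a,b\}\text{ edge}}v_av_b\in2\mathbb Z$ for $v=\sum v_a\alpha_a$. The group $W$ acts faithfully on $Q$ by isometries via $s_a(v)=v-(v,\alpha_a)\alpha_a$, and the form is positive definite because $W$ is finite. We regard $W$ as a subgroup of $GL(Q)$ and write $\pm1$ for $\pm\mathrm{id}_Q$.

\begin{lemma}\label{lem:mod2}
If $w\in W$ acts trivially on $Q/2Q$, then $w=\pm1$.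
\end{lemma}

\begin{proof}
Let $\alpha=\alpha_a$ and write $w\alpha-\alpha=2v$ with $v\in Q$. Then $4(v,v)=4-2(w\alpha,\alpha)$, and $|(w\alpha,\alpha)|\le2$ by Cauchy--Schwarz, so $(v,v)\le2$. As $Q$ is even and positive definite, either $v=0$, so $w\alpha=\alpha$, or $(v,v)=2$, so $(w\alpha,\alpha)=-2$ and $w\alpha=-\alpha$ by the equality case. Thus $w\alpha_a=\varepsilon_a\alpha_a$ with $\varepsilon_a=\pm1$. For adjacent $a,b$ we have $0\neq(\alpha_a,\alpha_b)=(w\alpha_a,w\alpha_b)=\varepsilon_a\varepsilon_b(\alpha_a,\alpha_b)$, so $\varepsilon_a=\varepsilon_b$. As $\Gamma$ is connected, all signs agree.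
\end{proof}

\begin{remark}
Both hypotheses are needed. If $W$ is infinite, the kernel of $W\to GL(Q/2Q)$ is infinite because the target is finite. If $\Gamma$ consists of two vertices and no edge, all of $W$, a group of order $4$, acts trivially on $Q/2Q$.
\end{remark}

\begin{proposition}\label{prop:piK}
$\pi(K)\subset\{\pm1\}$.
\end{proposition}

\begin{proof}
Identify $Q/2Q$ with $H_1(S;\mathbb F_2)$ by $\alpha_a\leftrightarrow[c_a]$. The form modulo $2$ becomes the intersection form, since both equal $1$ on adjacent pairs and $0$ on all other pairs of basis vectors. So $s_a$ modulo $2$ is the map $\xi\mapsto\xi+(\xi\cdot c_a)[c_a]$ induced by $T_a$, and the action of $A_\Gamma$ on $H_1(S;\mathbb F_2)$ is the composite $A_\Gamma\to W\to GL(Q/2Q)$. By Proposition~\ref{prop:action} every element of $\pi(K)$ acts trivially on $Q/2Q$, and Lemma~\ref{lem:mod2} applies.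
\end{proof}

\subsection*{Counting reflections}
Put $P^\pm=\pi^{-1}(W\cap\{\pm1\})$, so $K\subset P^\pm$. If $-1\notin W$ then $P^\pm=P$ and Corollary~\ref{cor:pure} finishes the proof. But $-1$ can lie in $W$. For $D_4$, with simple roots $e_1-e_2$, $e_2-e_3$, $e_3-e_4$, $e_3+e_4$ in $\mathbb Z^4$, the group $W$ contains the coordinate permutations, hence the reflections in the four orthogonal vectors $e_1\pm e_2$, $e_3\pm e_4$, whose product is $-1$. Then $P^\pm/P$ has order $2$ and we are again facing a finite quotient. The remedy is the same as before: find a right-orderable quotient of $P^\pm$ whose kernel lies in $P$.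

The length $\ell\colon A_\Gamma\to\mathbb Z$ is the first candidate. We have $\det\pi(g)=(-1)^{\ell(g)}$ and $\det(-1)=(-1)^n$. For $n$ odd, an element over $-1$ has odd length, so $\ker\ell\cap P^\pm\subset P$. For $n$ even this fails: if $\pi(g)=-1$ then $\ell(g)$ is even, and $ga^{-\ell(g)}$ has length $0$ and still maps to $-1$. We refine $\ell$ by recording, for each letter of a word, a reflection of $W$ rather than just the number $1$.

Let $\mathcal R$ be the finite set of \emph{reflections}, the conjugates of the $s_a$ in $W$. Let $W$ act on the free abelian group $\mathbb Z[\mathcal R]$, with basis $e_t$ $(t\in \mathcal R)$, by $w\cdot e_t=e_{wtw^{-1}}$, and form $\mathbb Z[\mathcal R]\rtimes W$ with product $(u,w)(u',w')=(u+w\cdot u',ww')$. Send $a\in\Sigma$ to $(e_{s_a},s_a)$. A word $a_1\cdots a_k$ in $\Sigma$ then goes to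
\[
\Bigl(\sum_{i=1}^ke_{t_i},\ s_{a_1}\cdots s_{a_k}\Bigr),\qquad t_i=s_{a_1}\cdots s_{a_{i-1}}\,s_{a_i}\,s_{a_{i-1}}\cdots s_{a_1}.
\]

\begin{lemma}\label{lem:cocycle}
The assignment $a\mapsto(e_{s_a},s_a)$ extends to a homomorphism $A_\Gamma\to\mathbb Z[\mathcal R]\rtimes W$, $g\mapsto(u(g),\pi(g))$. If $u(g)\in2\mathbb Z[\mathcal R]$, then $g\in P$.
\end{lemma}

\begin{proof}
Let $m=m_{ab}$ and $r=s_as_b$, of order $m$. For the word $\langle ab\rangle^m$ we get $t_i=r^{i-1}s_a$, and for $\langle ba\rangle^m$ we get $t_i=(s_bs_a)^{i-1}s_b=r^{-i}s_a$, with $1\le i\le m$. In both cases the exponent runs once through $\mathbb Z/m$, so the two sums agree; the second coordinates agree in $W$. This gives the homomorphism.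

Since $a^2\mapsto(2e_{s_a},1)$, the reduction $A_\Gamma\to\mathbb F_2[\mathcal R]\rtimes W$ factors through $W$. So $u(g)$ modulo $2$ depends only on $w=\pi(g)$ and may be computed from a reduced word $a_1\cdots a_k$ for $w$. For a reduced word the $t_i$ are pairwise distinct: for $i<j$ the product $t_it_jw$ is represented by the word with the $i$th and $j$th letters deleted, so $t_i=t_j$ would give a shorter word for $w$. Hence $u(g)\equiv\sum_ie_{t_i}$ vanishes modulo $2$ only if $k=0$, that is, $w=1$.
\end{proof}

\begin{proposition}\label{prop:Ppm}
The group $P^\pm$ is right-orderable.
\end{proposition}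

\begin{proof}
We have $u(gh)=u(g)+\pi(g)\cdot u(h)$. An element of $W\cap\{\pm1\}$ is central in $W$, so it acts trivially on $\mathbb Z[\mathcal R]$, and $u$ restricts to a homomorphism from $P^\pm$ to the free abelian group $\mathbb Z[\mathcal R]$. Its image is right-orderable by Lemma~\ref{lem:orders}(1),(3). Its kernel lies in $P$ by Lemma~\ref{lem:cocycle}, so it is right-orderable by Corollary~\ref{cor:pure}. Apply Lemma~\ref{lem:orders}(2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, simply laced case]
If $n=1$ then $A_\Gamma=\mathbb Z$. If $n\ge2$, then $K\subset P^\pm$ is right-orderable by Propositions~\ref{prop:piK} and~\ref{prop:Ppm}, and $A_\Gamma/K$ is right-orderable by Lemma~\ref{lem:aut}. Hence so is $A_\Gamma$, by Lemma~\ref{lem:orders}(2). This covers the types $A_n,D_n,E_6,E_7,E_8$.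
\end{proof}

\section{Foldings}\label{sec:folding}

Two Dehn twists gave us the relations of length $2$ and $3$. Longer relations hold between \emph{products} of commuting generators of a simply laced group. For instance, let $x$ be the product of the generators $1$ and $3$ of $A_{A_3}^+$ and $y$ the generator $2$. Let $x$ swap the tokens in positions $1,2$ and in positions $3,4$, and let $y$ swap those in positions $2,3$. Then $xyxy$ and $yxyx$ act by
\[
1234\to2143\to2413\to4231\to4321,\qquad 1234\to1324\to3142\to3412\to4321 .
\]
Both words have six letters and represent the longest element of $\mathfrak S_4$, which has length six. So both are reduced, and $xyxy=yxyx=\Delta$: this is the relation with $m=4$. The pattern is general.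

\begin{lemma}\label{lem:bipartite}
Let $m\ge2$, number the vertices of the path $A_{m-1}$ as $1,\dots,m-1$, and let $x,y\in A_{A_{m-1}}^+$ be the products of the odd and of the even generators. Then $\langle xy\rangle^m=\langle yx\rangle^m=\Delta$, where $\Delta$ is the lcm of all generators, and the underlying words are reduced.
\end{lemma}

\begin{proof}
Place tokens in positions $1,\dots,m$ and play rounds $t=t_0,\dots,t_0+m-1$, where round $t$ swaps the tokens in positions $i,i+1$ for all $i\equiv t\pmod 2$ with $1\le i<m$. The choices $t_0=1$ and $t_0=0$ give the two words. A token travels in one direction until it reaches an end, waits one round and turns back; to track this, unfold the row of positions into a cycle. Before round $t$, call a token in position $i$ a \emph{right-mover} if $i\equiv t$ and a \emph{left-mover} otherwise, and assign it the \emph{site} $i$, respectively $2m+1-i$, in $\mathbb Z/2m$. Each round increases the site by $1$: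
\begin{itemize}
\item a right-mover at $i<m$ goes to $i+1\equiv t+1$ and remains a right-mover; a right-mover at $m$ stays and becomes a left-mover, with site $m+1$;
\item a left-mover at $i>1$ goes to $i-1\not\equiv t+1$ and remains a left-mover; a left-mover at $1$, with site $2m$, stays and becomes a right-mover, with site $1$.
\end{itemize}
After $m$ rounds the site $i$ has become $i+m=2m+1-(m+1-i)$, and the site $2m+1-i$ has become $m+1-i$ modulo $2m$. In both cases the token is in position $m+1-i$, so both words represent the reversal.

If $m$ is even, each word contains $x$ and $y$ exactly $m/2$ times, for a total of $(m/2)(m-1)$ letters. If $m$ is odd, $x$ and $y$ each have $(m-1)/2$ letters, for a total of $m(m-1)/2$. This is the length of the reversal, so the words are reduced, and they represent $\Delta$ by Theorem~\ref{thm:BS}.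
\end{proof}

Let $\Gamma,\Gamma'$ be spherical with vertex sets $\Sigma,\Sigma'$, and $\Gamma'$ simply laced. A \emph{folding} of $\Gamma'$ onto $\Gamma$ is a partition $\Sigma'=\bigsqcup_{a\in\Sigma}\Sigma_a$ into nonempty classes of pairwise nonadjacent vertices such that, for $a\neq b$, the full subgraph on $\Sigma_a\cup\Sigma_b$ is a disjoint union of paths $A_{m_{ab}-1}$. Lemma~\ref{lem:bipartite} will give a homomorphism $A_\Gamma\to A_{\Gamma'}$; the real point is injectivity. Theorem~\ref{thm:BS} reduces it to the monoids, and there it follows from one property: the map sends the lcm of two generators to the lcm of their images.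

\begin{proposition}\label{prop:folding}
For a folding of $\Gamma'$ onto $\Gamma$, the assignment $\psi(a)=\prod_{c\in\Sigma_a}c$ defines an injective homomorphism $\psi\colon A_\Gamma\to A_{\Gamma'}$.
\end{proposition}

\begin{proof}
\emph{Relations and lcms.} Let $a\ne b$, $m=m_{ab}$ and $\Theta=\Sigma_a\cup\Sigma_b$. Every edge of the subgraph on $\Theta$ joins $\Sigma_a$ to $\Sigma_b$, so on each path component the two classes induce the partition into odd and even vertices, in one order or the other (for $m=2$ the components are single vertices). Generators in different components commute, so $\langle\psi(a)\psi(b)\rangle^m$ is the product over the components of the words of Lemma~\ref{lem:bipartite}, and $\Delta_\Theta$ is the product of the corresponding elements $\Delta$. Hence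
\[
\langle\psi(a)\psi(b)\rangle^{m}=\Delta_{\Theta}=\langle\psi(b)\psi(a)\rangle^{m}\quad\text{in }A_{\Gamma'}^+ ,
\]
and $\psi$ is well defined on $A_\Gamma^+$ and on $A_\Gamma$. The vertices of $\Sigma_a$ are nonadjacent, so $\psi(a)=\Delta_{\Sigma_a}=\operatorname{lcm}(\Sigma_a)$; also $\operatorname{lcm}(a,b)=\Delta_{\{a,b\}}=\langle ab\rangle^m$. Therefore
\begin{equation}\label{eq:lcm}
\operatorname{lcm}(\psi(a),\psi(b))=\operatorname{lcm}(\Theta)=\Delta_\Theta=\psi(\operatorname{lcm}(a,b)),
\end{equation}
and the outer equality is trivial for $a=b$.

\emph{Divisibility is reflected: for $x,y\in A_\Gamma^+$, if $\psi(x)$ divides $\psi(y)$ then $x$ divides $y$.} We induct on $\ell(y)$. If $x=1$ there is nothing to prove. If $x\neq1$, then $\psi(x)\ne1$ because the classes are nonempty, so $\psi(y)\neq1$ and $y\ne1$. Write $x=ax'$ and $y=by'$ with $a,b\in\Sigma$. We first show that $a$ divides $y$. Both $\psi(a)$ and $\psi(b)$ divide $\psi(y)$, so $\psi(\operatorname{lcm}(a,b))$ divides $\psi(y)$ by \eqref{eq:lcm}. Write $\operatorname{lcm}(a,b)=bz$. Canceling $\psi(b)$, we find that $\psi(z)$ divides $\psi(y')$, so $z$ divides $y'$ by induction. Thus $a$ divides $bz$, which divides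 $y$. Now write $y=ay''$. Canceling $\psi(a)$, we find that $\psi(x')$ divides $\psi(y'')$, so $x'$ divides $y''$ by induction, and $x$ divides $y$.

\emph{Injectivity.} Let $g\in\ker\psi$ and write $g=xy^{-1}$ with $x,y\in A_\Gamma^+$. Then $\psi(x)=\psi(y)$ in $A_{\Gamma'}$, hence in $A_{\Gamma'}^+$. So $x$ and $y$ divide each other, $x=y$, and $g=1$.
\end{proof}

\begin{lemma}\label{lem:list}
There are foldings of $E_6$ onto $F_4$, of $E_8$ onto $H_4$, of $D_6$ onto $H_3$, of $A_{2n-1}$ onto $B_n$ $(n\ge2)$, and of $A_{m-1}$ onto $I_2(m)$ $(3\le m<\infty)$.
\end{lemma}

\begin{proof}
Number $E_6$ and $E_8$ as in Bourbaki: a chain $1\text{-}3\text{-}4\text{-}5\text{-}6$, continued by $7\text{-}8$ for $E_8$, with $2$ attached to $4$. In each case we list the classes in the order of the vertices of the folded path; each class consists of nonadjacent vertices.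

\emph{$E_6$ onto $F_4$:} $\{1,6\},\{3,5\},\{4\},\{2\}$. The five edges are distributed among consecutive unions as $1\text{-}3,\ 6\text{-}5$ (type $A_2\sqcup A_2$), then $3\text{-}4\text{-}5$ (type $A_3$), then $4\text{-}2$ (type $A_2$). No edge is left for the other unions, and the values of $m_{ab}$ are $3,4,3$.

\emph{$E_8$ onto $H_4$:} $\{1,8\},\{3,7\},\{4,6\},\{2,5\}$. The seven edges are distributed as $1\text{-}3,\ 8\text{-}7$ (type $A_2\sqcup A_2$), then $3\text{-}4,\ 7\text{-}6$ (type $A_2\sqcup A_2$), then $2\text{-}4\text{-}5\text{-}6$ (type $A_4$). No edge is left, and the values are $3,3,5$.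

\emph{$D_6$ onto $H_3$:} keep the last three classes. They partition $\{2,\dots,7\}$, which spans the chain $7\text{-}6\text{-}5\text{-}4$ with $2$ and $3$ attached to $4$, that is, $D_6$. The values are $3,5$.

\emph{$A_{2n-1}$ onto $B_n$:} $\{i,2n-i\}$ for $1\le i<n$, and $\{n\}$. The edges $i\text{-}(i+1)$ and $(2n-i)\text{-}(2n-i-1)$ join the $i$th class to the next one, forming $A_2\sqcup A_2$ for $i<n-1$ and $A_3$ for $i=n-1$. These are all the edges, and the values are $3,\dots,3,4$.

\emph{$A_{m-1}$ onto $I_2(m)$:} the odd and the even vertices, both nonempty as $m\ge3$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]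
Proposition~\ref{prop:folding} and Lemma~\ref{lem:list} embed $A_{F_4},A_{H_3},A_{H_4}$ in $A_{E_6},A_{D_6},A_{E_8}$. The latter are right-orderable by Section~\ref{sec:kernel}, hence so are their subgroups.
\end{proof}

\section{The subword property}\label{sec:subword}

By right-invariance, $gah>gh$ if and only if $gag^{-1}>1$. So the subword property says that all conjugates of generators lie in the cone. The cone of Lemma~\ref{lem:aut} depends on an arbitrary enumeration of $X$, but an automorphism $f\neq1$ with $fy\ge y$ for \emph{all} $y$ lies in the cone whatever the enumeration, and this condition is invariant under conjugation. We show that left twists satisfy it.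

\begin{proposition}\label{prop:left}
In the setting of Section~\ref{sec:action}, $\Phi(a)y\ge y$ for all $a\in\Sigma$ and $y\in X$.
\end{proposition}

The preimage of the annulus $N_a$ in $\tilde S$ is a family of strips, and the lifted twist shifts everything beyond a strip one step to the left along it. The proof makes this precise and shows that the shifts along successive strips add up (Figure~\ref{fig:strips}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (305:2.5) arc (-55:235:2.5);
\draw[very thick] (235:2.5)--(305:2.5);
\fill (0,-2.048) circle (1.6pt) node[below] {$\tilde x_0$};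
\node[below] at (0.9,-2.048) {$L$};
\draw[thick] (10:2.5) .. controls (1,-0.5) and (-1,-0.5) .. (170:2.5);
\draw[thick] (60:2.5) .. controls (0.7,1) and (-0.8,0.9) .. (135:2.5);
\fill (170:2.5) circle (1.4pt) node[left] {$e_L$};
\fill (10:2.5) circle (1.4pt) node[right] {$e_R$};
\fill (100:2.5) circle (1.6pt) node[above] {$y$};
\draw[->] (0.5,-0.52)--node[below] {$\tau_1$} (-0.5,-0.52);
\draw[->] (0.35,0.95)--node[below] {$\tau_2$} (-0.6,0.95);
\node at (1.65,-0.38) {$\lambda_1$};
\node at (1.2,1.5) {$\lambda_2$};
\node at (0,-1.5) {$\Omega_0$};
\node at (1.6,0.7) {$\Omega_1$};
\node at (-0.2,1.8) {$\Omega_2$};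
\draw[->] (25:2.85) arc (25:55:2.85);
\node at (40:3.15) {$<$};
\end{tikzpicture}
\caption{The disc $D$, drawn schematically. Two lifts $\lambda_1,\lambda_2$ of the curve $c_a$ separate $\tilde x_0$ from $y$; the points $e_L,e_R$ are the ends of $\lambda_1$. The order on $J$ increases counterclockwise. The lifted twist is the identity on the region $\Omega_0$, equals $\tau_1$ on $\Omega_1$ and $\tau_1\tau_2$ on $\Omega_2$, where $\tau_j$ translates $\lambda_j$ to the left as seen from $\tilde x_0$. Hence $y<\tau_2y<\tau_1\tau_2y$.}
\label{fig:strips}
\end{figure}

\begin{proof}
Write $c=c_a$, $N=N_a$, $T=T_a$. Since $n\ge2$ and $\Gamma$ is connected, there is $b$ adjacent to $a$, so $c\cdot c_b=1$.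

\emph{Step 1: strips.} The curve $c$ is nontrivial in homology, hence in $\pi_1$, and nontrivial deck transformations have infinite order. So $\pi_1(N)$ injects into $\pi_1(S)$, and the components of the preimage of $N$ are disjoint closed \emph{strips}, each a universal cover $\mathbb R\times[0,1]$ of $N$ with orientation-preserving coordinates $(\theta,s)$ lifting those of $N$. The stabilizer of a strip is generated by a hyperbolic isometry $\tau$ acting by $(\theta,s)\mapsto(\theta\pm1,s)$. The strip is the union of the translates $\tau^k([0,1]^2)$, so its two ends converge to the two fixed points of $\tau$, which lie in $C$.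

These points are not in $\overline L$. They are at infinity, so not in $L$. Suppose one is an endpoint of $L$. Since $\delta$ preserves $L$, this geodesic is its axis, so $\tau$ and $\delta$ share a fixed point. In the upper half-plane model put that point at $\infty$ and the other endpoint of $L$ at $0$, so $\delta(z)=\kappa z$ with $\kappa\neq1$ and $\tau(z)=\mu z+\nu$. Then $\delta\tau\delta^{-1}\tau^{-1}(z)=z+(\kappa-1)\nu$. A nontrivial translation is not hyperbolic, so $\nu=0$, $\tau$ preserves $L$, and $\tau\in\langle\delta\rangle$. Then $[c]$ is a multiple of the class of a boundary curve in $H_1(S;\mathbb F_2)$. Boundary curves are disjoint from $c_b$, so $c\cdot c_b=0$, a contradiction.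

\emph{Step 2: the two sides of a strip.} Let $\lambda=\mathbb R\times\{1/2\}$ be the core line of a strip. By Step 1 its closure $\bar\lambda$ is a crosscut of $D$ disjoint from the connected set $\overline L$. Call the component of $D\setminus\bar\lambda$ containing $\overline L$ the \emph{near side} and the other one, $U$, the \emph{far side}. The two boundary lines of the strip lie on different sides. The arc $I=U\cap C$ is the open interval of $J$ between the two ends of $\lambda$. Let $e_L$ and $e_R$ be the ends of $\lambda$ to the left and to the right of a traveler crossing $\lambda$ from the near side to the far side. Then $I=(e_R,e_L)$. Indeed, traverse $\partial U$ along $I$ from its lower end to its upper end, that is, counterclockwise, and then back along $\lambda$ toward the lower end. Along $\lambda$ the set $U$ is on the left, so for a traveler entering $U$ the lower end is on the right.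

\emph{Step 3: the translation along a strip.} Let $\tau$ be the generator of the stabilizer that translates $\lambda$ toward $e_L$; thus $e_L$ is its attracting and $e_R$ its repelling fixed point. It preserves orientation and the directed line $\lambda$, so it preserves each side, and it acts on $[e_R,e_L]$ by a homeomorphism fixing the endpoints, hence increasing. For $p\in I$ we have $\tau^kp\to e_L$. If $\tau p\le p$, then $\tau^kp\le p<e_L$ for all $k\ge0$, which is impossible. So
\begin{equation}\label{eq:tau}
\tau I=I\quad\text{and}\quad \tau p>p\ \text{ for all }p\in I .
\end{equation}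

\emph{Step 4: the chain from $\tilde x_0$ to $y$.} Call \emph{regions} the components of the preimage of the complement of the interior of $N$. They contain $\partial\tilde S$, and each boundary line of a strip lies in a region. Let $y\in X$. A path from $\tilde x_0$ to $y$ is compact and meets only finitely many strips, so there is a chain $\Omega_0,N_1,\Omega_1,\dots,N_k,\Omega_k$ of regions and strips with $\tilde x_0\in\Omega_0$, $y\in\Omega_k$, in which the two boundary lines of $N_j$ lie in $\Omega_{j-1}$ and $\Omega_j$. Take a shortest chain. Its strips are distinct: if $N_i=N_j$ with $i<j$, then $\Omega_j$ equals $\Omega_{i-1}$ or $\Omega_i$, and the chain can be shortened. Let $\lambda_j,U_j,I_j,\tau_j$ be the objects of Steps 2 and 3 for $N_j$. The connected set $\Omega_0\cup N_1\cup\dots\cup\Omega_{j-1}$ contains $\tilde x_0$ and misses $\lambda_j$, so it lies on the near side of $\lambda_j$. Then $\Omega_j$ lies on the far side, and so does the connected set $\Omega_j\cup N_{j+1}\cup\dots\cup\Omega_k$.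

The far sides are nested: $U_{j+1}\subset U_j$. Indeed $\lambda_j$ lies on the near side of $\lambda_{j+1}$, so $U_{j+1}$, being open in $D$, misses $\lambda_j$ and also its closure. Being connected and containing $\Omega_{j+1}\subset U_j$, it lies in $U_j$. Since $y\in U_k\cap C$ when $k\geq1$, we get
\begin{equation}\label{eq:nested}
I_1\supset I_2\supset\dots\supset I_k\ni y .
\end{equation}

\emph{Step 5: the lift of $T$.} On a region, any lift of $T$ covers the identity, so by connectedness it agrees there with a single deck transformation. We claim that the lift $F$ of $T$ that is the identity on $\Omega_{j-1}$ equals $\tau_j$ on $\Omega_j$. By \eqref{eq:twist} the lifts of $T$ preserving $N_j$ have the form $(\theta,s)\mapsto(\theta+i-\rho(s),s)$ on it, with $i\in\mathbb Z$. If $\Omega_{j-1}$ is on the side $s=0$, then $i=0$ and $F$ shifts the line $s=1$ by $\theta\mapsto\theta-1$; for a traveler moving toward increasing $s$, decreasing $\theta$ is to the left. If $\Omega_{j-1}$ is on the side $s=1$, then $i=1$ and $F$ shifts the line $s=0$ by $\theta\mapsto\theta+1$; for a traveler moving toward decreasing $s$, increasing $\theta$ is to the left. In both cases $F$ agrees with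 $\tau_j$ on the common line of $N_j$ and $\Omega_j$, hence on $\Omega_j$.

Now $\tilde T=\tau_1\cdots\tau_j$ on $\Omega_j$, by induction on $j$. For $j=0$, $\tilde T$ fixes $\tilde x_0\in\Omega_0$, so it is the identity on $\Omega_0$. If the formula holds on $\Omega_{j-1}$, then $(\tau_1\cdots\tau_{j-1})^{-1}\tilde T$ is the lift that is the identity on $\Omega_{j-1}$, so it equals $\tau_j$ on $\Omega_j$. In particular $\Phi(a)y=\tilde Ty=\tau_1\cdots\tau_ky$.

\emph{Step 6: conclusion.} Put $y_{k+1}=y$ and $y_j=\tau_jy_{j+1}$ for $j=k,\dots,1$. By \eqref{eq:tau}, \eqref{eq:nested} and descending induction, $y_{j+1}\in I_j$, so $y_{j+1}<y_j\in I_j\subset I_{j-1}$ (the last inclusion for $j\ge2$). Hence $\Phi(a)y=y_1\ge y$, with equality exactly when $k=0$.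
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:subword}(1)]
We construct a right order in which $gag^{-1}>1$ for all $g\in A_\Gamma$, $a\in\Sigma$.

\emph{Connected, simply laced, $n\ge2$.} Take the cone of Lemma~\ref{lem:orders}(2) built from a cone in $K$ and the cone of Lemma~\ref{lem:aut} on $A_\Gamma/K\cong\Phi(A_\Gamma)$. The reflection $s_a$ has eigenvalue $-1$ once and $1$ with multiplicity $n-1\ge1$, so $s_a\neq\pm1$ and $a\notin K$ by Proposition~\ref{prop:piK}. Thus $\Phi(gag^{-1})\neq1$. For $y\in X$, Proposition~\ref{prop:left} gives $\Phi(a)\Phi(g)^{-1}y\ge\Phi(g)^{-1}y$, and applying the order automorphism $\Phi(g)$ gives $\Phi(gag^{-1})y\ge y$. So $\Phi(gag^{-1})$ moves its first moved point up, and $gag^{-1}>1$.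

\emph{Other irreducible types.} For $A_1$ use the usual order on $\mathbb Z$. If $\Gamma$ has type $B_n,F_4,H_3,H_4$ or $I_2(m)$, Lemma~\ref{lem:list} and Proposition~\ref{prop:folding} give an embedding $\psi\colon A_\Gamma\to A_{\Gamma'}$ with $\Gamma'$ connected, simply laced and with at least two vertices. Restrict the order just constructed. The element $\psi(gag^{-1})$ is the product of the conjugates $\psi(g)c\psi(g)^{-1}$, $c\in\Sigma_a$, a nonempty product of elements of the cone.

\emph{Reducible types.} Order $A_\Gamma=A_{\Gamma_1}\times\dots\times A_{\Gamma_r}$ as in Lemma~\ref{lem:orders}(3). A conjugate of a generator has exactly one nontrivial coordinate, which is a conjugate of a generator of some $A_{\Gamma_i}$ and hence $>1$.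

This proves the subword property. A conjugate of a nontrivial positive element is a nonempty product of conjugates of generators, so it is $>1$.

\emph{Well-ordering.} Higman's lemma states that in any infinite sequence $\omega_1,\omega_2,\dots$ of words over a finite alphabet there are $i<j$ such that $\omega_i$ is obtained from $\omega_j$ by deleting some letters, possibly none. Let $g_1,g_2,\dots\in A_\Gamma^+$ be represented by words $\omega_1,\omega_2,\dots$ in $\Sigma$, and take such $i<j$. Inserting the missing letters into $\omega_i$ one at a time increases the element at each step, by the subword property, so $g_i\le g_j$. Hence $A_\Gamma^+$ contains no infinite strictly decreasing sequence, and a total order with this property is a well-ordering.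
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Brieskorn and Saito, \emph{Artin-Gruppen und Coxeter-Gruppen}, Invent. Math. 17 (1972).

\bibitem{Marin}
I. Marin, \emph{On the residual nilpotence of pure Artin groups}, J. Group Theory 9 (2006), 483--485.

\bibitem{MR}
Jamie Mulholland and Dale Rolfsen, \emph{Local indicability and commutator subgroups of Artin groups}, arXiv:math/0606116 (2006).

\end{thebibliography}
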